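\title{Zero-forcing graphs determine a finite abelian group}

\begin{abstract}
A graph is zero-forcing for a finite abelian group $G$ if every labeling of its vertices by elements of $G$ admits a nonempty connected vertex set with sum zero. We prove that the class of zero-forcing graphs determines $G$ up to isomorphism. Chordal graphs suffice for this, and triangle-free graphs do not. The proof attaches to $G$ an explicit chordal graph that fails to be zero-forcing for a group $L$ of the same order exactly when, for every $d$, the group $L$ has at most as many solutions of $dx=0$ as $G$.
\end{abstract}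

\section{The problem and the results}\label{sec:intro}

Throughout, groups are finite, abelian and written additively, and graphs are finite and simple. We write $C_m=\mathbb{Z}/m\mathbb{Z}$ for the cyclic group of order $m$, and $P_m$ and $K_m$ for the path and the complete graph on $m$ vertices. A vertex set is \emph{connected} if it induces a connected subgraph. For a labeling $\ell\colon V(\Gamma)\to G$ of a graph $\Gamma$ and a set $A\subseteq V(\Gamma)$ we put $\ell(A)=\sum_{a\in A}\ell(a)$.

A graph $\Gamma$ is \emph{zero-forcing} for $G$ if for every labeling $\ell\colon V(\Gamma)\to G$ there is a nonempty connected set $A$ with $\ell(A)=0$. A labeling without such a set is called \emph{bad}, so $\Gamma$ is zero-forcing for $G$ exactly when it has no bad labeling in $G$. Let $Z(G)$ be the class of all graphs, up to isomorphism, that are zero-forcing for $G$. A connected set stays connected when vertices or edges are added, so $Z(G)$ is closed under passing to supergraphs and is determined by its minimal members.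

Two families show what the definition measures. In a path $v_1v_2\dots v_m$ the nonempty connected sets are the intervals $\{v_{i+1},\dots,v_j\}$ with $0\le i<j\le m$, and such an interval has sum $s_j-s_i$, where $s_0=0$ and $s_j=\ell(v_1)+\dots+\ell(v_j)$. Thus $\ell$ is bad if and only if $s_0,\dots,s_m$ are pairwise distinct. Every list $s_0=0,s_1,\dots,s_m$ comes from a labeling, so a bad labeling exists if and only if $m+1\le|G|$:
\begin{equation}\label{eq:path}
P_m\in Z(G)\iff m\ge |G| .
\end{equation}
Paths measure the order of the group. In a complete graph every nonempty vertex set is connected. Call a sequence $z_1,\dots,z_m$ in a group \emph{zero-sum free} if $\sum_{i\in I}z_i\ne0$ for every nonempty $I\subseteq\{1,\dots,m\}$; then the bad labelings of $K_m$ are exactly the zero-sum free sequences of length $m$. For a prime $p$ the shape of the graph plays no role: it is known that a connected graph is zero-forcing for $C_p$ if and only if it has at least $p$ vertices. (We do not use this.) For other groups the shape matters, and one may ask how much of $G$ it sees. The following conjecture is posed in~\cite{Weissauer}.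

\begin{quote}
\emph{If $G_1$ and $G_2$ are finite abelian groups with $Z(G_1)=Z(G_2)$, then $G_1\cong G_2$.}
\end{quote}

The first cases support it. By \eqref{eq:path} the class $Z(G)$ determines $n=|G|$, which settles squarefree $n$. Among groups of order $n>1$ only the cyclic one has a bad labeling of $K_{n-1}$ (Lemma~\ref{lem:zsf}), which settles $n=p^2$. On the other hand, $Z(G)$ records only one bit per graph, all paths and cliques together yield only two thresholds, and forests cannot tell apart even the two groups of order $4$ (Proposition~\ref{prop:four}). We prove the conjecture.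

\begin{theorem}\label{thm:main}
If $Z(G_1)=Z(G_2)$, then $G_1\cong G_2$.
\end{theorem}

The theorem follows from a more precise statement. For a group $L$ and an integer $d\ge1$ let $L[d]=\{x\in L: dx=0\}$. A graph is \emph{chordal} if every cycle of length at least $4$ has a chord, that is, an edge joining two vertices that are not consecutive on the cycle. Recall that every group of order $n>1$ is isomorphic to $C_{n_1}\oplus\dots\oplus C_{n_k}$ for unique integers $1<n_1\mid n_2\mid\dots\mid n_k$.

\begin{theorem}\label{thm:test}
Let $|G|=n>1$ and $G\cong C_{n_1}\oplus\dots\oplus C_{n_k}$ with $1<n_1\mid n_2\mid\dots\mid n_k$. There is an explicit chordal graph $\Gamma_G$ (Definition~\ref{def:tower}) such that for every abelian group $L$ with $|L|=n$ the following are equivalent: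
\begin{itemize}
\item[(a)] $\Gamma_G$ is not zero-forcing for $L$;
\item[(b)] $L$ has a chain of subgroups $0=L_0\le L_1\le\dots\le L_k=L$ with $L_j/L_{j-1}\cong C_{n_j}$ for all $j$;
\item[(c)] $|L[d]|\le|G[d]|$ for all $d\ge1$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conseq}
\begin{itemize}
\item[(1)] If $|L|=|G|$ and $Z(L)\subseteq Z(G)$, then $|L[d]|\le|G[d]|$ for all $d\ge1$.
\item[(2)] If the chordal members of $Z(G_1)$ and $Z(G_2)$ coincide, then $G_1\cong G_2$.
\end{itemize}
\end{corollary}

Theorem~\ref{thm:main} is a special case of part~(2). We do not determine whether, for groups of equal order, condition~(c) conversely implies the full inclusion $Z(L)\subseteq Z(G)$. The restriction to chordal graphs cannot be replaced by a restriction to triangle-free graphs.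

\begin{proposition}\label{prop:four}
The class $Z(C_4)$ consists of the graphs containing $P_4$ as a subgraph, and $Z(C_2^2)$ consists of the graphs containing $P_4$ or $K_3$ as a subgraph. Hence the triangle-free members of $Z(G)$, and in particular the forests in $Z(G)$, do not determine $G$.
\end{proposition}

We begin with this proposition, because order $4$ already shows both ingredients of $\Gamma_G$ and the reason why Theorem~\ref{thm:test} compares $L$ with $G$ by an inequality.

\section{Groups of order four}\label{sec:four}

\begin{proof}[Proof of Proposition~\ref{prop:four}]
Bad labelings of the components of a graph combine to a bad labeling of the graph, and a bad labeling restricts to each component. So a graph is zero-forcing if and only if one of its components is. By \eqref{eq:path}, every graph containing $P_4$ is zero-forcing for both groups. It remains to treat a connected graph $\Gamma$ without $P_4$.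

Suppose that $\Gamma$ contains a triangle $abc$. A further vertex $v$ adjacent to, say, $a$ would give the path $vabc$, so by connectivity $\Gamma=K_3$. Suppose that $\Gamma$ has no triangle. If both ends of an edge $uv$ had further neighbors $u'$ and $v'$, then $u'\ne v'$ and $u'uvv'$ would be a $P_4$. So every edge has an end of degree $1$, and the connected graph $\Gamma$ is a star $K_{1,t}$ with $t\ge0$.

\emph{Stars are zero-forcing for neither group.} The nonempty connected sets of a star are the single leaves and the sets containing the center. In $C_4$ label the leaves $2$ and the center $1$; in $C_2^2=\{0,e,f,e+f\}$ label the leaves $e$ and the center $f$. Each leaf has a nonzero label, and a set containing the center has its sum in $1+\{0,2\}$, respectively $f+\{0,e\}$. Neither set contains $0$.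

\emph{The triangle separates the groups.} The labels $1,1,1$ are a bad labeling of $K_3$ in $C_4$. Three labels in $C_2^2$ include $0$, or include a repeated element $x$, with $x+x=0$, or are $e,f,e+f$, with sum $0$. So $K_3\in Z(C_2^2)$.

This gives both descriptions. In both classes the triangle-free members are the triangle-free graphs containing $P_4$, although $C_4\not\cong C_2^2$.
\end{proof}

Three features of this case guide the general proof. First, the clique on $n-1=3$ vertices recognizes the cyclic group; Section~\ref{sec:clique} proves this for every $n$. Second, the bad labelings of the star have two layers: the leaves are labeled inside a subgroup $H$ of order $2$, and the label of the center is nonzero modulo $H$. Section~\ref{sec:split} shows that in suitable graphs every bad labeling is of this form. Third, $Z(C_4)\subsetneq Z(C_2^2)$, so a graph with a bad labeling in $C_2^2$ also has one in $C_4$. We therefore cannot hope for a test graph that has a bad labeling in $G$ and in no other group of order $|G|$. A test graph can only give a one-sided comparison such as~(c), and the isomorphism has to come from applying it in both directions.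

\section{Cliques recognize cyclic groups}\label{sec:clique}

\begin{lemma}\label{lem:zsf}
If a group $Q$ has a zero-sum free sequence of length $m\ge1$, then $|Q|\ge m+1$. If $|Q|=m+1$, then $Q$ has a zero-sum free sequence of length $m$ if and only if $Q$ is cyclic.
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_m$ be zero-sum free and $s_i=z_1+\dots+z_i$. The elements $s_1,\dots,s_m$ are nonzero, and they are pairwise distinct because $s_j-s_i=z_{i+1}+\dots+z_j\neq 0$ for $i<j$. Hence $|Q|\ge m+1$.

Let $|Q|=m+1$ and suppose that two terms of the sequence differ; reorder it so that $z_1\ne z_2$. Then $z_2\ne0$ and $z_2\ne s_1$, and for $j\ge2$ the difference $s_j-z_2=z_1+z_3+\dots+z_j$ is nonzero. So $s_1,\dots,s_m,z_2$ are $m+1$ distinct nonzero elements of a group of order $m+1$, which is impossible. Hence all terms equal one element $g$, and $ig\ne0$ for $1\le i\le m=|Q|-1$. So $g$ has order $|Q|$ and $Q$ is cyclic. Conversely, a generator of a cyclic group of order $m+1$, repeated $m$ times, is zero-sum free.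
\end{proof}

This is Theorem~\ref{thm:test} for cyclic $G$, apart from condition~(c), with $\Gamma_G=K_{n-1}$. The lemma says nothing about the structure of $Q$ when $|Q|>m+1$: a basis of $C_2^3$ is a zero-sum free sequence of length $3$. To use it for a noncyclic group we must apply it to the quotients of a chain of subgroups and arrange that the inequality is tight in each of them.

\section{Forcing a subgroup}\label{sec:split}

We need a graph whose bad labelings in $L$ split into a part inside a subgroup $H$ and a part that is zero-sum free in $L/H$. The subgroup is not given in advance; the labeling itself has to produce it. Large stars show how.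

\begin{example}\label{ex:star}
Let $|L|\le n$ and let $\ell$ be a bad labeling of the star $K_{1,N}$ with $N\ge n^2$. Some label $b$ occurs on at least $n$ leaves, and $b\ne0$. Let $a$ be the label of the center. The center together with $j$ of these leaves is a connected set with sum $a+jb$, and for $0\le j\le n$ these sums run through the whole coset $a+\langle b\rangle$. None of them is zero, so $a\notin H=\langle b\rangle$. Conversely, if $0\ne H\ne L$, then a nonzero element of $H$ on all leaves and an element outside $H$ on the center form a bad labeling. Here $H\ne0$ says that the leaf $K_1$ has a bad labeling in $H$, and $H\ne L$ says that $L/H$ has a zero-sum free sequence of length $1$.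
\end{example}

Repetition turns one available label into the whole subgroup that it generates. We now replace the center by a clique, so that Lemma~\ref{lem:zsf} applies to $L/H$, and the leaf by an arbitrary connected graph, so that the construction can be iterated inside $H$.

\begin{definition}\label{def:join}
Let $B$ be a connected graph with a distinguished vertex $r$, its \emph{root}, and let $m,N\ge1$. The graph $\Gamma(m;B,N)$ is the disjoint union of a clique $K$ on $m$ vertices and $N$ copies $B^1,\dots,B^N$ of $B$, with the root of each copy joined to every vertex of $K$ (Figure~\ref{fig:join}). It is connected.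
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\coordinate (a) at (-1,2.2); \coordinate (b) at (1,2.2); \coordinate (c) at (0,3.6);
\draw[very thick] (a)--(b)--(c)--cycle;
\foreach \x/\i in {-3/1,-1.2/2,3/N}{
  \draw (\x,0.8)--(a) (\x,0.8)--(b) (\x,0.8)--(c);
  \draw (\x,0.1) ellipse (0.6 and 0.7);
  \fill (\x,0.8) circle (2pt);
  \node at (\x,0.05) {$B^{\i}$};
}
\foreach \v in {a,b,c} \fill (\v) circle (2pt);
\node at (0.9,0.1) {$\cdots$};
\node at (0.4,3.7) {$K$};
\end{tikzpicture}
\caption{The graph $\Gamma(3;B,N)$: a clique $K$ on three vertices (thick edges) and $N$ copies of a connected rooted graph $B$ (ovals). The root of each copy is joined to every vertex of $K$, and there are no edges between different copies.}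
\label{fig:join}
\end{figure}

One difficulty is new. A connected set that meets $K$ can enter a copy of $B$ only through its root, so the labels of $B$ are not available one at a time, and available sums can only be added, never subtracted. If $B$ is an edge $ru$ with labels $x$ on $r$ and $y$ on $u$, a copy can contribute $0$, $x$ or $x+y$, but not $y$. Several copies together do contribute $y$, since $y=(x+y)+(q-1)x$ when $x$ has order $q$. The next lemma bounds the number of copies needed in general. For a subset $T$ of a group, let $qT=\{t_1+\dots+t_q: t_1,\dots,t_q\in T\}$.

\begin{lemma}\label{lem:sumset}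
Let $H$ be a group with $|H|\le n$, and let $T\subseteq H$ be a generating set with $0\in T$. Then $nT=H$.
\end{lemma}

\begin{proof}
Since $0\in T$, we have $T\subseteq 2T\subseteq3T\subseteq\cdots$. If the inclusions $qT\subseteq (q+1)T$ are strict for all $q\le n-1$, then $|nT|\ge n\ge|H|$ and we are done. Otherwise $qT=(q+1)T$ for some $q\le n-1$. Adding $T$ repeatedly shows that the chain is constant from $qT$ on, so $qT+qT=(2q)T=qT$. A nonempty subset of a finite group that is closed under addition is a subgroup, because $-x$ is a positive multiple of $x$. The subgroup $qT$ contains $T$, so $nT=qT=H$.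
\end{proof}

\begin{proposition}\label{prop:split}
Let $L$ be a group with $|L|\le n$, and let $N\ge n^{1+|V(B)|}$. Then $\Gamma=\Gamma(m;B,N)$ has a bad labeling in $L$ if and only if there is a subgroup $H\le L$ such that $B$ has a bad labeling in $H$ and $L/H$ has a zero-sum free sequence of length $m$.
\end{proposition}

\begin{proof}
Suppose that $H$ exists. Give every copy of $B$ the same bad labeling in $H$, and label the vertices of $K$ by lifts to $L$ of the terms of a zero-sum free sequence of length $m$ in $L/H$. Let $A$ be a nonempty connected set. If $A\cap K=\emptyset$, then $A$ lies in one copy of $B$, since the copies are the components of $\Gamma-K$, and its sum is nonzero. Otherwise the sum of $A$ is congruent modulo $H$ to the sum of $A\cap K$, which is nonzero in $L/H$. So the labeling is bad.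

Conversely, let $\ell$ be a bad labeling of $\Gamma$ in $L$. There are at most $n^{|V(B)|}$ labelings of $B$ in $L$, so at least $n$ of the $N$ copies carry the same labeling $\beta\colon V(B)\to L$; say the copies $B^1,\dots,B^n$. Let $H$ be the subgroup generated by the values of $\beta$. A connected set of a copy of $B$ is connected in $\Gamma$, so $\beta$ is a bad labeling of $B$ in $H$.

Call a connected set $D\subseteq V(B)$ \emph{rooted} if $r\in D$. Let $S\subseteq H$ be the set of sums $\beta(D)$ of rooted sets. We claim that $S$ generates $H$. As $B$ is connected, its vertices can be ordered $r=u_1,u_2,\dots$ so that each $u_i$ with $i\geq 2$ has a neighbor among the earlier ones. Then every initial segment $D_i=\{u_1,\dots,u_i\}$ is rooted, and $\beta(u_1)=\beta(D_1)$ and $\beta(u_i)=\beta(D_i)-\beta(D_{i-1})$ lie in $\langle S\rangle$. This proves the claim. By Lemma~\ref{lem:sumset}, the set $T=S\cup\{0\}$ satisfies $nT=H$.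

Let $I\subseteq K$ be nonempty and suppose that $\ell(I)\in H$. Write $-\ell(I)=t_1+\dots+t_n$ with $t_i\in T$. For each $i$ with $t_i\ne0$ choose a rooted set $A_i$ in the copy $B^i$ with sum $t_i$, and let $A_i=\emptyset$ otherwise. The set $A=I\cup A_1\cup\dots\cup A_n$ is connected, because $I$ is a clique and each nonempty $A_i$ is connected and contains a root, which is adjacent to all of $I$. Its sum is $\ell(I)+t_1+\dots+t_n=0$, contrary to the choice of $\ell$. Hence $\ell(I)\notin H$ for every nonempty $I\subseteq K$, which means that the images in $L/H$ of the $m$ labels of $K$ form a zero-sum free sequence.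
\end{proof}

\begin{remark}
Both hypotheses on the graph are used only in the second half of the proof, and neither can be dropped. With too few copies the subgroup is not filled: $\Gamma(1;K_1,1)=P_2$ has a bad labeling in $C_3$, but $C_3$ has no subgroup $H$ with $0\ne H\ne C_3$. Connectivity of $B$ lets the rooted sets see every label. If $B$ were the disjoint union of an isolated root and a triangle, the same construction with $m=1$ would give a star and $N$ triangles, which has a bad labeling in $C_4$ by Proposition~\ref{prop:four}. But $B$ has a bad labeling in $H\le C_4$ only for $H=C_4$, by Lemma~\ref{lem:zsf}, and then the quotient $C_4/H$ is trivial.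
\end{remark}

\section{The test graphs}\label{sec:tower}

Proposition~\ref{prop:split} moves the question from $L$ to a subgroup $H$, and we can take for $B$ a graph of the same kind. The proposition is stated for all groups of order at most $n$, with a bound on $N$ depending only on $n$ and $B$, so that it applies again to the unknown subgroup $H$.

\begin{definition}\label{def:tower}
Let $n_1,\dots,n_k\ge2$ be integers and $n=n_1n_2\cdots n_k$. Put $\Gamma_1=K_{n_1-1}$, and for $2\le i\le k$ put
\[
\Gamma_i=\Gamma(n_i-1;\Gamma_{i-1},N_i),\qquad N_i=n^{1+|V(\Gamma_{i-1})|},
\]
where any vertex of the connected graph $\Gamma_{i-1}$ is chosen as its root. For $G\cong C_{n_1}\oplus\dots\oplus C_{n_k}$ with $1<n_1\mid\dots\mid n_k$ let $\Gamma_G=\Gamma_k$.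
\end{definition}

All statements below hold for every choice of roots. In order $4$ the definition gives $\Gamma_{C_4}=K_3$ and $\Gamma_{C_2^2}=K_{1,16}$. The divisibility of the $n_j$ is not needed in this section or the next; it enters in Section~\ref{sec:dominance}.

\begin{lemma}\label{lem:chordal}
If $B$ is chordal, then so is $\Gamma(m;B,N)$. Hence $\Gamma_1,\dots,\Gamma_k$ are chordal.
\end{lemma}

\begin{proof}
Consider a cycle of length at least $4$ in $\Gamma(m;B,N)$. The root $r^i$ of $B^i$ separates the other vertices of $B^i$ from the vertices outside $B^i$, while a cycle remains connected after the deletion of one vertex. So a cycle through a nonroot vertex of $B^i$ lies in $B^i$, where it has a chord by hypothesis. Any other cycle uses only roots and vertices of $K$. If it lies in the clique $K$, it has a chord. If it passes through a root, the two neighbors of that root on the cycle lie in $K$, since no two roots are adjacent; they are adjacent and not consecutive on the cycle, which gives a chord. The second statement follows by induction, since $\Gamma_1$ is complete.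
\end{proof}

\begin{lemma}\label{lem:chain}
Let $1\le i\le k$ and $|L|\le n$. Then $\Gamma_i$ has a bad labeling in $L$ if and only if there is a chain $0=L_0\le L_1\le\dots\le L_i=L$ such that $L_j/L_{j-1}$ has a zero-sum free sequence of length $n_j-1$ for each $j\le i$.
\end{lemma}

\begin{proof}
We use induction on $i$, for all $L$ with $|L|\le n$ at once. For $i=1$ the bad labelings of $K_{n_1-1}$ are the zero-sum free sequences of length $n_1-1$ in $L=L_1/L_0$. Let $i>1$. By Proposition~\ref{prop:split}, $\Gamma_i$ has a bad labeling in $L$ if and only if some $H\le L$ admits a bad labeling of $\Gamma_{i-1}$ and a zero-sum free sequence of length $n_i-1$ in $L/H$. Since $|H|\le n$, the first condition is equivalent by induction to the existence of a chain $0=L_0\le\dots\le L_{i-1}=H$ with the stated property for $j\le i-1$. Setting $L_i=L$ gives the claim.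
\end{proof}

Now the hypothesis $|L|=n$ enters. It leaves no room in any of the quotients, so the extremal case of Lemma~\ref{lem:zsf} applies to all of them.

\begin{proposition}\label{prop:ab}
Let $|L|=n=n_1\cdots n_k$. Then $\Gamma_k$ has a bad labeling in $L$ if and only if $L$ has a chain $0=L_0\le\dots\le L_k=L$ with $L_j/L_{j-1}\cong C_{n_j}$ for all $j$.
\end{proposition}

\begin{proof}
If such a chain exists, then $L_j/L_{j-1}$ has a zero-sum free sequence of length $n_j-1$ by Lemma~\ref{lem:zsf}, and Lemma~\ref{lem:chain} gives a bad labeling. Conversely, given a bad labeling, take the chain of Lemma~\ref{lem:chain}. By Lemma~\ref{lem:zsf}, $|L_j/L_{j-1}|\ge n_j$ for all $j$. Since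
\[
\prod_{j=1}^k|L_j/L_{j-1}|=|L|=\prod_{j=1}^k n_j,
\]
equality holds for every $j$, and Lemma~\ref{lem:zsf} shows that $L_j/L_{j-1}$ is cyclic of order $n_j$.
\end{proof}

\begin{example}\label{ex:eight}
Let $n=8$. The graph $\Gamma_{C_8}=K_7$ has a bad labeling only in $C_8$. The graph $\Gamma_{C_2\oplus C_4}$ is a triangle completely joined to $64$ independent vertices, and it asks for a subgroup of order $2$ with quotient $C_4$. In $C_8$ label the independent vertices $4$ and the triangle $1,1,1$; in $C_2\oplus C_4$ use $(1,0)$ and three times $(0,1)$. In $C_2^3$ there is no bad labeling, since every quotient of $C_2^3$ is killed by $2$. The graph $\Gamma_{C_2^3}$ has a bad labeling in all three groups: each has subgroups $L_1\le L_2$ of orders $2$ and $4$.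
\end{example}

\section{Counting torsion}\label{sec:torsion}

A chain as in~(b) does not determine $L$; a cyclic group of order $n$ has one for every factorization $n=n_1\cdots n_k$. We need invariants that are largest when the chain splits as a direct sum, and enough of them to determine the group. The numbers $|L[d]|$ serve. Note that $(A\oplus A')[d]=A[d]\oplus A'[d]$ and $|C_m[d]|=\gcd(m,d)$.

\begin{lemma}\label{lem:bc}
If $0=L_0\le\dots\le L_k=L$ and $L_j/L_{j-1}\cong C_{n_j}$ for all $j$, then for every $d\ge1$
\[
|L[d]|\le\prod_{j=1}^k|C_{n_j}[d]|=|(C_{n_1}\oplus\dots\oplus C_{n_k})[d]| .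
\]
\end{lemma}

\begin{proof}
The quotient map $L_j\to L_j/L_{j-1}$ sends $L_j[d]$ into $(L_j/L_{j-1})[d]$, and its restriction to $L_j[d]$ has kernel $L_{j-1}[d]$. Hence $|L_j[d]|\le|L_{j-1}[d]|\cdot|C_{n_j}[d]|$, and the bound follows by induction on $j$.
\end{proof}

Recall that a group $G$ is the direct sum of its $p$-parts $G_p$, the subgroups of elements of $p$-power order, and that $G_p\cong C_{p^{\lambda_1}}\oplus C_{p^{\lambda_2}}\oplus\cdots$ for integers $\lambda_1\ge\lambda_2\ge\dots\ge0$, only finitely many of them positive. The sequence $\lambda$ is the \emph{type} of $G_p$; trailing zeros may be added or removed, and $|G_p|=p^{|\lambda|}$ with $|\lambda|=\sum_i\lambda_i$. Since $G[p^e]=G_p[p^e]$ and $\gcd(p^{a},p^e)=p^{\min(a,e)}$, we have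
\begin{equation}\label{eq:torsion}
\log_p|G[p^e]|=\sum_i\min(\lambda_i,e)\qquad(e\ge0).
\end{equation}

\begin{lemma}\label{lem:determine}
If $|G_1[d]|=|G_2[d]|$ for all $d\ge1$, then $G_1\cong G_2$.
\end{lemma}

\begin{proof}
The difference $\min(a,e)-\min(a,e-1)$ is $1$ if $a\ge e$ and $0$ otherwise. So \eqref{eq:torsion} gives, for $e\ge1$,
\[
\log_p\bigl(|G[p^e]|/|G[p^{e-1}]|\bigr)=|\{i:\lambda_i\ge e\}| .
\]
The differences of consecutive values give the number of $i$ with $\lambda_i=e$ for each $e\ge1$, hence the type of $G_p$. Thus $G_1$ and $G_2$ have isomorphic $p$-parts for every prime $p$.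
\end{proof}

At this point we have all of Theorem~\ref{thm:test} except (c)$\Rightarrow$(b): chordality is Lemma~\ref{lem:chordal}, (a)$\Leftrightarrow$(b) is Proposition~\ref{prop:ab}, and (b)$\Rightarrow$(c) is Lemma~\ref{lem:bc}. This is enough for the conjecture.

\begin{proof}[Proof of Corollary~\ref{cor:conseq} and Theorem~\ref{thm:main}]
Let $|G|>1$. The subgroups $C_{n_1}\oplus\dots\oplus C_{n_j}$ form a chain as in~(b) for $G$ itself, so $\Gamma_G\notin Z(G)$ by (b)$\Rightarrow$(a).

(1) If $|G|=1$ there is nothing to prove. Otherwise $\Gamma_G\notin Z(G)\supseteq Z(L)$, so $L$ satisfies~(a) and therefore~(c).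

(2) Paths have no cycles and are chordal, so \eqref{eq:path} gives $|G_1|=|G_2|$. If this order is $1$ we are done. Otherwise $\Gamma_{G_1}$ is chordal and not in $Z(G_1)$, hence not in $Z(G_2)$, and (a)$\Rightarrow$(c) gives $|G_2[d]|\le|G_1[d]|$ for all $d$. Exchanging the roles of the groups gives the reverse inequalities, and Lemma~\ref{lem:determine} yields $G_1\cong G_2$. Theorem~\ref{thm:main} follows, since equal classes have the same chordal members.
\end{proof}

\begin{remark}
The classes of two groups of equal order need not be nested as they are in order $4$. For $L=C_{p^4}\oplus C_p\oplus C_p$ and $G=C_{p^3}\oplus C_{p^3}$, formula \eqref{eq:torsion} gives $|L[p]|=p^3>p^2=|G[p]|$ and $|G[p^3]|=p^6>p^5=|L[p^3]|$. By part~(1), neither of $Z(L)$ and $Z(G)$ contains the other.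
\end{remark}

\section{From torsion counts to chains}\label{sec:dominance}

It remains to prove (c)$\Rightarrow$(b), a statement about groups alone. We work one prime at a time, translate~(c) into inequalities between partial sums of types, and build the chain from the bottom. Write $a^+=\max(a,0)$.

\begin{lemma}\label{lem:dominance}
Let $\lambda$ and $\mu$ be types, padded by zeros, with $|\lambda|=|\mu|$ and $\sum_i\min(\mu_i,e)\le\sum_i\min(\lambda_i,e)$ for all $e\ge0$. Then $\sum_{i\le j}\mu_i\ge\sum_{i\le j}\lambda_i$ for all $j\ge1$.
\end{lemma}

\begin{proof}
Since $\min(a,e)=a-(a-e)^+$ and the totals agree, the hypothesis says $\sum_i(\lambda_i-e)^+\le\sum_i(\mu_i-e)^+$ for all $e\ge0$. Fix $j$ and put $e=\mu_j$. Then $(\mu_i-e)^+$ equals $\mu_i-e$ for $i\le j$ and $0$ for $i>j$. Using $\lambda_i\le e+(\lambda_i-e)^+$, we get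
\[
\sum_{i\le j}\lambda_i\le je+\sum_i(\lambda_i-e)^+\le je+\sum_i(\mu_i-e)^+=\sum_{i\le j}\mu_i .\qedhere
\]
\end{proof}

To build the chain we must choose a cyclic subgroup of the prescribed order whose quotient still satisfies these inequalities, and a subgroup of a single summand may not do. Let $M=C_{p^3}\oplus C_p$ and $\lambda=(2,2)$, so we want a cyclic subgroup of order $p^2$ with cyclic quotient. The subgroup generated by $(p,0)$ has quotient $C_p\oplus C_p$. The diagonal element $x=(p,1)$ also has order $p^2$, and modulo $x$ we have $(0,1)\equiv-p\,(1,0)$, so $M/\langle x\rangle$ is cyclic of order $p^2$. The diagonal element merges two summands into one. In general we merge the two adjacent summands between which the prescribed order falls; this leaves the larger summands untouched and keeps the type in nonincreasing order.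

\begin{lemma}\label{lem:build}
Let $\lambda_1\ge\dots\ge\lambda_k\ge0$, and let $M$ be a $p$-group of type $\mu$, padded by zeros, with $|\mu|=\lambda_1+\dots+\lambda_k$ and $\sum_{i\le j}\mu_i\ge\sum_{i\le j}\lambda_i$ for $1\le j\le k$. Then $M$ has a chain $0=M_0\le M_1\le\dots\le M_k=M$ in which $M_j/M_{j-1}$ is cyclic of order $p^{\lambda_{k+1-j}}$ for all $j$.
\end{lemma}

\begin{proof}
We use induction on $k$. If $k=1$, then $\mu_1\ge\lambda_1=|\mu|$, so $M$ is cyclic of order $p^{\lambda_1}$. Let $k>1$ and $c=\lambda_k$. It suffices to find a cyclic subgroup $M_1$ of order $p^c$ such that the type $\nu$ of $M/M_1$ satisfies the hypothesis for $(\lambda_1,\dots,\lambda_{k-1})$: the preimages in $M$ of the terms of the chain in $M/M_1$ given by induction are then $M_1,\dots,M_k$, with the same quotients. The condition on totals is automatic, as $|\nu|=|\mu|-c$. If $c=0$, take $M_1=0$ and $\nu=\mu$.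

Let $c>0$. Since $\mu_1\ge\lambda_1\ge c$ and $\mu$ is eventually zero, there is a largest index $h$ with $\mu_h\ge c$. Put $s=\mu_h\ge c$ and $t=\mu_{h+1}<c$, and let $x=(p^{s-c},1)$ in the summand $C_{p^s}\oplus C_{p^t}$ of $M$. Its coordinates have orders $p^c$ and $p^t$, so $x$ has order $p^c$. Modulo $x$ we have $(0,1)\equiv-p^{s-c}(1,0)$, so $(C_{p^s}\oplus C_{p^t})/\langle x\rangle$ is generated by the image of $(1,0)$ and is cyclic of order $p^{s+t-c}$. With $M_1=\langle x\rangle$ the quotient $M/M_1$ therefore has type
\[
\nu=(\mu_1,\dots,\mu_{h-1},\;s+t-c,\;\mu_{h+2},\mu_{h+3},\dots),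
\]
which is nonincreasing because $t\le s+t-c<s$. Let $j\le k-1$. If $j<h$, then $\sum_{i\le j}\nu_i=\sum_{i\le j}\mu_i\ge\sum_{i\le j}\lambda_i$. If $j\ge h$, the hypothesis for $j+1\le k$ and the inequality $\lambda_{j+1}\ge\lambda_k=c$ give
\[
\sum_{i\le j}\nu_i=\sum_{i\le j+1}\mu_i-c\ \ge\ \sum_{i\le j+1}\lambda_i-c\ \ge\ \sum_{i\le j}\lambda_i .\qedhere
\]
\end{proof}

The last inequality is the reason for removing the smallest part $\lambda_k$ first.

\begin{proof}[Proof of {\rm(c)}$\Rightarrow${\rm(b)} in Theorem~\ref{thm:test}]
Fix a prime $p$ dividing $n$, and let $p^{v_j}$ be the largest power of $p$ dividing $n_j$. Since $n_1\mid\dots\mid n_k$, we have $v_1\le\dots\le v_k$, so $G_p$ has type $\lambda=(\lambda_1,\dots,\lambda_k)$ with $\lambda_{k+1-j}=v_j$. Let $\mu$ be the type of $L_p$. From $|L|=|G|$ we get $|\mu|=|\lambda|$, and by \eqref{eq:torsion} condition~(c) for $d=p^e$ is the hypothesis of Lemma~\ref{lem:dominance}. Lemma~\ref{lem:build} then gives a chain $0=M^{(p)}_0\le\dots\le M^{(p)}_k=L_p$ whose $j$th quotient is cyclic of order $p^{v_j}$. Put $L_j=\bigoplus_{p\mid n}M^{(p)}_j$. Then $L_0=0$, $L_k=L$, and $L_j/L_{j-1}$ is a direct sum of cyclic groups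 of pairwise coprime orders with product $n_j$. Such a sum is cyclic, so $L_j/L_{j-1}\cong C_{n_j}$. This proves~(b) and completes the proof of Theorem~\ref{thm:test}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Weissauer}
Daniel Wei{\ss}auer, \emph{A zero-sum problem on graphs}, arXiv:1610.04407 (2016).
\end{thebibliography}
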